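\title{Co-well-powered accessible categories and uniform ultrafilters}

\begin{abstract}
If every accessible category is co-well-powered, then there is a proper class of measurable cardinals. We show that the converse is not provable in ZFC, provided that ZFC together with a proper class of measurable cardinals is consistent. We also determine the exact set-theoretic content of the category-theoretic statement: every accessible category is co-well-powered if and only if, for every regular uncountable cardinal $\mu$, all sufficiently large regular cardinals carry a $\mu$-complete uniform ultrafilter, and this holds if and only if for every such $\mu$ there is a cardinal $\kappa$ such that $\mathcal P_\kappa(I)$ carries a $\mu$-complete fine ultrafilter for every set $I$. The counterexample is a category of linear orders with codes for subsets, in which arbitrarily large objects admit at most one morphism to any other object. The consistency result is obtained by a class forcing that adds nonreflecting stationary sets at successors of measurable cardinals.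
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We work in ZFC, and categories are locally small. Let $\lambda$ be an infinite regular cardinal. A poset is \emph{$\lambda$-directed} if every subset of cardinality less than $\lambda$ has an upper bound, and a \emph{$\lambda$-directed colimit} is the colimit of a diagram indexed by such a poset. An object $K$ of a category $\mathcal K$ is \emph{$\lambda$-presentable} if the functor $\mathcal K(K,-)$ preserves $\lambda$-directed colimits. Concretely, if $(l_d\colon L_d\to L)_d$ is a $\lambda$-directed colimit, then every morphism $K\to L$ factors through some $l_d$, and two morphisms $K\to L_d$ that are identified by $l_d$ are already identified by a connecting morphism $L_d\to L_{d'}$. The category $\mathcal K$ is \emph{$\lambda$-accessible} if it has $\lambda$-directed colimits and there is a set $\mathcal A$ of $\lambda$-presentable objects such that every object of $\mathcal K$ is a $\lambda$-directed colimit of objects from $\mathcal A$. It is \emph{accessible} if it is $\lambda$-accessible for some $\lambda$. Thus an accessible category may be large, but it is assembled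 from a set of small pieces.

A \emph{quotient} of an object $A$ is an isomorphism class of epimorphisms with domain $A$, where $e\colon A\to B$ and $e'\colon A\to B'$ are identified if $e'=i\circ e$ for an isomorphism $i\colon B\to B'$. A category is \emph{co-well-powered} if every object has only a set of quotients. In the category of sets, epimorphisms are surjections, the quotients of $A$ correspond to equivalence relations on $A$, and nothing needs to be proved. In general an epimorphism $e\colon A\to B$ need not be surjective; it only says that a morphism out of $B$ is determined by its values on the image of $A$. The inclusion $\mathbb Z\to\mathbb Q$ of rings is the familiar example, and Example~\ref{ex:reals} below has a countable domain and a codomain of cardinality $2^{\aleph_0}$. Co-well-poweredness asks whether such codomains can be arbitrarily large. We abbreviate: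
\begin{itemize}
\item[] CWP: every accessible category is co-well-powered;
\item[] PCM: there is a proper class of measurable cardinals.
\end{itemize}
It is shown in \cite[A.19]{AR} that CWP implies PCM. The problem that we solve, taken from Lieberman's paper \cite{Lieberman}, is whether the converse holds:
\begin{quote}
\emph{Does ZFC prove that PCM implies CWP?}
\end{quote}

\subsection{Which answer to expect}\label{sub:guess}

There is a natural compactness argument for bounding epimorphisms, and it shows what kind of large cardinal is relevant. Let $e\colon P\to B$ be an epimorphism in the category of integral domains, and let $b\in B$. For a finite set $x\subseteq B$ let $D_x$ be the subring generated by $e[P]\cup x\cup\{b\}$. For some $x$ the element $b$ is already determined inside $D_x$, in the sense that two homomorphisms from $D_x$ to a domain that agree on $e[P]$ agree at $b$. Otherwise choose $g_x,h_x\colon D_x\to C_x$ that agree on $e[P]$ and differ at $b$. The sets $\{x:y\in x\}$ for $y\in B$ have the finite intersection property, so they all belong to some ultrafilter $W$ on the finite subsets of $B$. Then $y\mapsto[x\mapsto g_x(y)]$ and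 $y\mapsto[x\mapsto h_x(y)]$ are homomorphisms from $B$ to the domain $\prod_xC_x/W$ that agree on $e[P]$ and differ at $b$, which is impossible. So every $b$ is determined inside a subring of cardinality at most $\theta=|P|+\aleph_0$, and counting the isomorphism types of such subrings with a marked point gives $|B|\le2^\theta$ (the count is carried out in Section~\ref{sec:bound}).

The objects of an accessible category are described by conditions in infinitely many variables, and ultraproducts respect such conditions only if the ultrafilter is sufficiently complete. Measurable cardinals are the source of complete ultrafilters, so PCM looks like the right hypothesis. But the argument needs more than one ultrafilter for each degree of completeness. It needs an ultrafilter on the small subsets of $B$ for every possible $B$, with a meaning of ``small'' that does not depend on $B$. This difference turns out to be decisive.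

\subsection{Results}

An ultrafilter is \emph{$\mu$-complete} if it is closed under intersections of fewer than $\mu$ members. An ultrafilter on an infinite cardinal $\lambda$ is \emph{uniform} if all its members have cardinality $\lambda$. For a set $I$ and an infinite cardinal $\kappa$ let $\mathcal P_\kappa(I)=\{x\subseteq I:|x|<\kappa\}$; an ultrafilter $W$ on $\mathcal P_\kappa(I)$ is \emph{fine} if $\{x:i\in x\}\in W$ for all $i\in I$.

\begin{theorem}\label{thm:main}
If $\mathrm{ZFC}+\mathrm{PCM}$ is consistent, then so is $\mathrm{ZFC}+\mathrm{PCM}+{}$``some $\aleph_1$-accessible category is not co-well-powered''. Hence, under this assumption, ZFC does not prove that PCM implies CWP.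
\end{theorem}

The assumption cannot be weakened: if $\mathrm{ZFC}+\mathrm{PCM}$ is inconsistent, then ZFC refutes PCM and proves the implication trivially. Theorem~\ref{thm:main} is the combination of a construction in ZFC and a consistency result.

\begin{theorem}\label{thm:A}
Let $\mu$ be a regular uncountable cardinal. If there is a proper class of regular cardinals $\lambda$ carrying no $\mu$-complete uniform ultrafilter, then there is a $\mu$-accessible category that is not co-well-powered.
\end{theorem}

\begin{theorem}\label{thm:B}
If $\mathrm{ZFC}+\mathrm{PCM}$ is consistent, then so is $\mathrm{ZFC}+\mathrm{PCM}+{}$``there is a proper class of regular cardinals $\lambda$ carrying no $\aleph_1$-complete uniform ultrafilter''.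
\end{theorem}

The obstruction in Theorem~\ref{thm:A} is the only one.

\begin{theorem}\label{thm:C}
The following are equivalent in ZFC.
\begin{itemize}
\item[(i)] Every accessible category is co-well-powered.
\item[(ii)] For every regular uncountable $\mu$ there is $\kappa$ such that every regular $\lambda\ge\kappa$ carries a $\mu$-complete uniform ultrafilter.
\item[(iii)] For every regular uncountable $\mu$ there is an infinite cardinal $\kappa$ such that for every set $I$ there is a $\mu$-complete fine ultrafilter on $\mathcal P_\kappa(I)$.
\end{itemize}
\end{theorem}

PCM is equivalent to the statement that for every regular uncountable $\mu$ \emph{some} regular cardinal carries a $\mu$-complete uniform ultrafilter (Lemma~\ref{lem:pcm}). Condition (ii) demands this of \emph{all} sufficiently large regular cardinals. So Theorem~\ref{thm:C} recovers the implication from CWP to PCM, and Theorem~\ref{thm:B} says that ``some'' cannot be improved to ``all large''. Recall that an uncountable regular cardinal $\kappa$ is \emph{strongly compact} if every $\kappa$-complete filter on any set extends to a $\kappa$-complete ultrafilter.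

\begin{corollary}\label{cor:sc}
If there is a proper class of strongly compact cardinals, then both PCM and CWP hold. Consequently, if ZFC with a proper class of strongly compact cardinals is consistent, then $\mathrm{ZFC}+\mathrm{PCM}$ proves neither CWP nor its negation.
\end{corollary}

Section~\ref{sec:prelim} collects the facts about stationary sets and ultrapowers that are used. Section~\ref{sec:A} proves Theorem~\ref{thm:A}, which is also the implication (i)$\Rightarrow$(ii) of Theorem~\ref{thm:C}. Section~\ref{sec:B} proves Theorems~\ref{thm:B} and~\ref{thm:main}. Sections~\ref{sec:fine} and~\ref{sec:bound} prove (ii)$\Rightarrow$(iii) and (iii)$\Rightarrow$(i); they do not depend on Section~\ref{sec:B}.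

\section{Classes, stationary sets and ultrapowers}\label{sec:prelim}

\subsection{Classes}

A large category is a class, given by formulas with parameters, so CWP is a scheme. The proof of (iii)$\Rightarrow$(i) proves each instance of it, and the proof of (i)$\Rightarrow$(ii) uses only the categories $\mathcal K_\mu$ of Section~\ref{sec:A}, which are defined uniformly from the parameter $\mu$. An object $A$ has a set of quotients if some set of epimorphisms with domain $A$ contains a representative of every quotient. When we choose one element from each member of a set-indexed family of nonempty classes, we restrict each class to its elements of minimal rank (Scott's trick) and apply the axiom of choice.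

\subsection{Stationary sets}

Let $\gamma$ be an ordinal with $\operatorname{cf}\gamma>\omega$. A set $C\subseteq\gamma$ is \emph{club} in $\gamma$ if it is unbounded in $\gamma$ and contains its limit points below $\gamma$, and $S\subseteq\gamma$ is \emph{stationary} in $\gamma$ if it meets every club. The limit points below $\gamma$ of an unbounded subset of $\gamma$ form a club. For every $\alpha<\gamma$ the set $\{\nu\in(\alpha,\gamma):\operatorname{cf}\nu=\omega\}$ is stationary, since it contains the supremum of any increasing $\omega$-sequence of elements of a club above $\alpha$. \emph{Solovay's theorem} states that a stationary subset of a regular uncountable cardinal $\lambda$ is the union of $\lambda$ pairwise disjoint stationary sets.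

Let $\lambda$ be regular and uncountable. We call $T\subseteq\lambda$ an \emph{$\omega$-club} if it is unbounded and contains the supremum of every strictly increasing $\omega$-sequence of its elements.

\begin{lemma}\label{lem:omegaclub}
An $\omega$-club $T\subseteq\lambda$ meets every stationary set $S\subseteq\{\nu<\lambda:\operatorname{cf}\nu=\omega\}$.
\end{lemma}

\begin{proof}
Some $\nu\in S$ is a limit point of $T$. Since $\operatorname{cf}\nu=\omega$, it is the supremum of a strictly increasing $\omega$-sequence of elements of $T$, so $\nu\in T$.
\end{proof}

\subsection{Ultrafilters and ultrapowers}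

Two elementary facts are used throughout. If $W$ is a $\mu$-complete ultrafilter on $Z$, then a function from a member of $W$ into a set of cardinality less than $\mu$ is constant on a member of $W$. If $\lambda$ is regular, an ultrafilter on $\lambda$ is uniform if and only if it contains all tails $\lambda\setminus\beta$, $\beta<\lambda$, because the subsets of $\lambda$ of cardinality less than $\lambda$ are the bounded ones. A cardinal $\kappa>\omega$ is \emph{measurable} if it carries a $\kappa$-complete nonprincipal ultrafilter. Measurable cardinals are inaccessible, that is, regular and such that $2^\theta<\kappa$ for all $\theta<\kappa$. An ordinal $\kappa>\omega$ carrying a nonprincipal ultrafilter closed under intersections of sequences of length less than $\kappa$ is a cardinal, since otherwise it would be a union of such a sequence of singletons.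

Let $U$ be an $\aleph_1$-complete ultrafilter on a set $Z$. The ultrapower of the universe $V$ by $U$ is well-founded and is identified with a transitive class $\mathrm{Ult}$. Its elements are the classes $[h]$ of functions $h$ on $Z$, and $j\colon V\to\mathrm{Ult}$ sends $x$ to the class of the constant function with value $x$. By \L o\'s's theorem, $\mathrm{Ult}\models\varphi([h_1],\dots,[h_m])$ if and only if $\{z:\varphi(h_1(z),\dots,h_m(z))\}\in U$; in particular $j$ is elementary. Let $a=[\mathrm{id}_Z]$.
\begin{itemize}
\item[(U1)] $[h]=j(h)(a)$, and $X\in U$ if and only if $a\in j(X)$.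
\item[(U2)] If $U$ is $\mu$-complete, then $j$ fixes every ordinal $\tau<\mu$. (A function into $\tau$ is constant on a member of $U$, so $j(\tau)=\{j(i):i<\tau\}$; use induction.)
\item[(U3)] If $j$ fixes all ordinals $\le\tau$, then $j((x_i)_{i<\tau})=(j(x_i))_{i<\tau}\in\mathrm{Ult}$. This always applies to $\tau=\omega$, so $j(\sup_k\alpha_k)=\sup_kj(\alpha_k)$ for $\omega$-sequences of ordinals.
\item[(U4)] If $j$ fixes all ordinals below $\mu$ and $D\in j(Y)$, then $\{X\subseteq Y:D\in j(X)\}$ is a $\mu$-complete ultrafilter on $Y$, because $j$ commutes with complements and, by (U3), with intersections of length less than $\mu$.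
\item[(U5)] If $U$ is a uniform ultrafilter on a regular cardinal $\lambda$ and $\delta=\sup j[\lambda]$, then $\delta\le a<j(\lambda)$ and $\operatorname{cf}\delta=\lambda$. (Apply (U1) to $\lambda$ and to its tails; $j{\restriction}\lambda$ is strictly increasing and cofinal in $\delta$.)
\end{itemize}

\begin{lemma}\label{lem:pcm}
PCM holds if and only if for every regular uncountable $\mu$ some regular cardinal carries a $\mu$-complete uniform ultrafilter.
\end{lemma}

\begin{proof}
If $\kappa\ge\mu$ is measurable, a $\kappa$-complete nonprincipal ultrafilter on $\kappa$ contains no union of fewer than $\kappa$ singletons, so it is uniform, and it is $\mu$-complete. Conversely, let $U$ be a $\mu$-complete uniform ultrafilter on a regular $\lambda$. By (U5), $\lambda\le\delta<j(\lambda)$, so there is a least ordinal $\kappa$ with $\kappa<j(\kappa)$, and $\kappa\ge\mu$ by (U2). By (U4), $\{X\subseteq\kappa:\kappa\in j(X)\}$ is an ultrafilter closed under intersections of length less than $\kappa$, and it is nonprincipal since $j(\{\beta\})=\{\beta\}$ for $\beta<\kappa$. So $\kappa\ge\mu$ is measurable.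
\end{proof}

\section{Large epimorphisms from missing ultrafilters}\label{sec:A}

Call an object $B$ of a category \emph{absolutely rigid} if for every object $C$ there is at most one morphism $B\to C$. Every morphism into an absolutely rigid object is an epimorphism. To prove Theorem~\ref{thm:A} we construct a $\mu$-accessible category with arbitrarily large absolutely rigid objects, each of which receives a morphism from a countable object. The difficulty is that $\mu$ is fixed: the axioms may speak about fewer than $\mu$ elements at a time, and yet they must pin down every element of a structure much larger than $\mu$.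

\subsection{Pinning down the elements of a regular cardinal}

Consider structures with a strict linear order $<$ and a relation $\mathrm{Sup}((x_k)_{k<\omega},y)$ that is allowed to hold only if $x_0<x_1<\cdots<y$ and every $w<y$ lies below some $x_k$. As morphisms take the injections that preserve and reflect both relations. In such a structure a sequence $(x_k)$ has at most one $y$ with $\mathrm{Sup}((x_k),y)$: if $y<y'$ were two of them, then $y<x_k<y$ for some $k$.

\begin{example}\label{ex:reals}
Let $\mathrm{Sup}((x_k),y)$ hold in $\mathbb R$ if and only if $(x_k)$ is strictly increasing with supremum $y$, and give $\mathbb Q$ the induced structure. The inclusion $\mathbb Q\to\mathbb R$ is an epimorphism. Indeed, let $g,h\colon\mathbb R\to C$ agree on $\mathbb Q$, let $r\in\mathbb R$, and let $(q_k)$ be a strictly increasing sequence of rationals with supremum $r$. Then $\mathrm{Sup}((g(q_k)),g(r))$ and $\mathrm{Sup}((g(q_k)),h(r))$ hold in $C$, so $g(r)=h(r)$.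
\end{example}

This device passes from a sequence to its limit, so inside a large ordinal it is of no use at points of uncountable cofinality. The way out is to give up climbing from below. Two continuous maps on $\lambda$ whose images are interleaved agree on an $\omega$-club for free, and a single function with stationary fibers then spreads the agreement to all of $\lambda$.

Let $C$ be a linear order. A strictly increasing map $g\colon\lambda\to C$ is \emph{$\omega$-continuous} if, whenever $\beta_0<\beta_1<\cdots$ has supremum $\nu<\lambda$ and $w<g(\nu)$, there is $k$ with $w<g(\beta_k)$.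

\begin{lemma}\label{lem:agree}
Let $\lambda$ be regular and uncountable, let $C$ be a linear order, and let $g,h\colon\lambda\to C$ be strictly increasing and $\omega$-continuous. Assume that every $g(\beta)$ lies below some $h(\beta')$ and every $h(\beta)$ lies below some $g(\beta')$.
\begin{itemize}
\item[(a)] The set $\mathrm{Eq}=\{\nu<\lambda:g(\nu)=h(\nu)\}$ is an $\omega$-club.
\item[(b)] Let $f\colon\lambda\to\lambda$ be such that $\{\nu<\lambda:\operatorname{cf}\nu=\omega,\ f(\nu)=\alpha\}$ is stationary for every $\alpha<\lambda$, and let $F\colon C\to C$ satisfy $gf=Fg$ and $hf=Fh$. Then $g=h$.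
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\beta_0<\beta_1<\cdots<\lambda$ satisfy $g(\beta_k)<h(\beta_{k+1})$ and $h(\beta_k)<g(\beta_{k+1})$ for all $k$, and let $\nu=\sup_k\beta_k$; then $\nu<\lambda$ because $\operatorname{cf}\lambda>\omega$. If $h(\nu)<g(\nu)$, then by $\omega$-continuity of $g$ there is $k$ with $h(\nu)<g(\beta_k)<h(\beta_{k+1})<h(\nu)$, which is absurd. The hypotheses are symmetric in $g$ and $h$, so $g(\nu)<h(\nu)$ is impossible as well, and $\nu\in\mathrm{Eq}$. A sequence of this kind can be started at any $\beta_0<\lambda$: given $\beta_k$, take $\beta',\beta''$ with $g(\beta_k)<h(\beta')$ and $h(\beta_k)<g(\beta'')$, and let $\beta_{k+1}=\max(\beta',\beta'',\beta_k+1)$. So $\mathrm{Eq}$ is unbounded. A strictly increasing sequence in $\mathrm{Eq}$ is also of this kind, so its supremum is in $\mathrm{Eq}$.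

(b) Let $\alpha<\lambda$. By (a) and Lemma~\ref{lem:omegaclub} there is $\nu\in\mathrm{Eq}$ with $f(\nu)=\alpha$. Then $g(\alpha)=F(g(\nu))=F(h(\nu))=h(\alpha)$.
\end{proof}

To make the images interleave it is natural to add a top element to $\lambda$, name it by a constant $c$, and hope that every morphism maps $\lambda$ cofinally below $c$. This does not happen by itself.

\begin{example}\label{ex:double}
Let $B=\lambda+1$ with $c=\lambda$, the true supremum relation, and $f$ as in Lemma~\ref{lem:agree}(b) extended by $f(\lambda)=\lambda$. Let $C=\lambda+\lambda+1$ with $c=\lambda+\lambda$, the true supremum relation, and $F(\nu)=f(\nu)$, $F(\lambda+\nu)=\lambda+f(\nu)$ for $\nu<\lambda$, $F(c)=c$. The maps $g(\beta)=\beta$ and $h(\beta)=\lambda+\beta$ for $\beta<\lambda$, with $g(c)=h(c)=c$, preserve and reflect $<$ and $\mathrm{Sup}$ (neither top element is the supremum of an $\omega$-sequence) and commute with the functions. They agree only at $c$.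
\end{example}

So we must forbid points $w$ of the codomain with $g(\beta)\le w<c$ for all $\beta<\lambda$. We do this by adding codes for all subsets of $\lambda$ and a membership relation $\varepsilon$, with axioms saying that every point below $c$ treats coded complements, coded intersections of fewer than $\mu$ sets and coded tails correctly. A forbidden point then decides, for each subset of $\lambda$, whether it belongs to it, and the result is a $\mu$-complete uniform ultrafilter on $\lambda$. The codes are new elements, which must be pinned down in turn. We therefore take them from below a larger cardinal and repeat the construction $\omega$ times.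

\subsection{The category $\mathcal K_\mu$}

Fix a regular uncountable cardinal $\mu$. The signature consists of a binary relation $<$, constants $c_n$ $(n<\omega)$, a unary function symbol $f$, a binary relation $\varepsilon$, an $(\omega+1)$-ary relation $\mathrm{Sup}$, binary relations $\mathrm{Comp}_n$ and $\mathrm{Tail}_n$ $(n<\omega)$, and $(\eta+1)$-ary relations $\mathrm{Int}_{n,\eta}$ $(n<\omega$, $1\le\eta<\mu)$. The objects of $\mathcal K_\mu$ are the structures satisfying the following axioms.
\begin{itemize}
\item[(K1)] $<$ is a strict linear order.
\item[(K2)] If $\mathrm{Sup}((x_k)_{k<\omega},y)$, then $x_0<x_1<\cdots$, all $x_k<y$, and for every $w<y$ there is $k$ with $w<x_k$.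
\item[(K3)] If $\mathrm{Int}_{n,\eta}((z_i)_{i<\eta},z)$ and $w<c_n$, then $w\mathrel{\varepsilon}z$ if and only if $w\mathrel{\varepsilon}z_i$ for all $i<\eta$.
\item[(K4)] If $\mathrm{Comp}_n(z,z')$ and $w<c_n$, then $w\mathrel{\varepsilon}z$ if and only if not $w\mathrel{\varepsilon}z'$.
\item[(K5)] If $\mathrm{Tail}_n(b,z)$ and $w<c_n$, then $w\mathrel{\varepsilon}z$ if and only if $b\le w$.
\end{itemize}
The morphisms are the embeddings, that is, the injections that commute with $f$ and the $c_n$ and preserve and reflect all relations. A \emph{substructure} is a subset closed under $f$ and containing the $c_n$, with the induced relations.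

\begin{lemma}\label{lem:acc}
The category $\mathcal K_\mu$ is $\mu$-accessible.
\end{lemma}

\begin{proof}
Each axiom is a family of statements of the form ``for all $(v_i)_{i<\eta}$, $\psi$'' with $\eta<\mu$ and $\psi$ quantifier-free; the phrase ``there is $k$'' in (K2) is a countable disjunction. Hence the axioms pass to substructures.

Let $(L_d)_d$ be a $\mu$-directed diagram, and let $L$ be the colimit of the underlying sets; we regard the $L_d$ as subsets with union $L$. A tuple of fewer than $\mu$ elements of $L$ lies in some $L_d$. We let a relation hold of it in $L$ if it holds in $L_d$; this does not depend on $d$, since the connecting maps preserve and reflect relations. The constants and $f$ are defined on $L$ in the same way. Each instance of an axiom involves fewer than $\mu$ elements, so it can be checked in some $L_d$, and $L\in\mathcal K_\mu$. The map induced on $L$ by a cocone of embeddings is an embedding, since this too can be checked on tuples lying in a single $L_d$. So $L$ is the colimit in $\mathcal K_\mu$.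

If $|K|<\mu$, an embedding $K\to L$ has its image in some $L_d$, and the resulting map $K\to L_d$ is an embedding and is unique. So structures of cardinality less than $\mu$ are $\mu$-presentable, and there is only a set of them up to isomorphism. The substructure generated by a set $X$ has cardinality at most $|X|+\aleph_0$, which is less than $\mu$ if $|X|<\mu$, because $\mu$ is uncountable. Since $\mu$ is regular, the substructures of cardinality less than $\mu$ of an object $L$ form a $\mu$-directed family with union $L$, and $L$ is their colimit.
\end{proof}

\subsection{Absolutely rigid objects}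

Let $\lambda_0<\lambda_1<\cdots$ be regular uncountable cardinals with $2^{\lambda_n}\le\lambda_{n+1}$, and put $\lambda_{-1}=0$, $\tau=\sup_n\lambda_n$ and $I_n=[\lambda_n,\lambda_{n+1})$. Since $|I_n|=\lambda_{n+1}$, we can choose surjections $e_n\colon I_n\to\mathcal P(\lambda_n)$. By Solovay's theorem, split $\{\nu\in(\lambda_{n-1},\lambda_n):\operatorname{cf}\nu=\omega\}$ into disjoint stationary subsets $S^n_\alpha$ $(\alpha<\lambda_n)$ of $\lambda_n$. Define $f\colon\tau\to\tau$ by $f(\nu)=\alpha$ for $\nu\in S^n_\alpha$ and $f(\nu)=0$ for all other $\nu$. Then $f$ maps $\lambda_n$ to $\lambda_n$, and $f{\restriction}\lambda_n$ satisfies the hypothesis of Lemma~\ref{lem:agree}(b). Let $B$ be the structure with universe $\tau$, the usual order, $c_n=\lambda_n$, this $f$, and the following relations: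
\begin{itemize}
\item $w\mathrel{\varepsilon}z$ iff $z\in I_n$ and $w\in e_n(z)$ for some $n$;
\item $\mathrm{Sup}((x_k),y)$ iff $(x_k)$ is strictly increasing with supremum $y$;
\item $\mathrm{Int}_{n,\eta}((z_i),z)$ iff $z$ and all $z_i$ lie in $I_n$ and $e_n(z)=\bigcap_{i<\eta}e_n(z_i)$;
\item $\mathrm{Comp}_n(z,z')$ iff $z,z'\in I_n$ and $e_n(z')=\lambda_n\setminus e_n(z)$;
\item $\mathrm{Tail}_n(b,z)$ iff $b<\lambda_n$, $z\in I_n$ and $e_n(z)=\lambda_n\setminus b$.
\end{itemize}
For $z\in I_n$ the relation $w\mathrel{\varepsilon}z$ means $w\in e_n(z)$, so (K3)--(K5) are the definitions of intersection, complement and tail. Hence $B\in\mathcal K_\mu$. An element of $I_n$ plays two roles: it is a \emph{code} for the subset $e_n(z)$ of $\lambda_n$, and it is a point below $c_{n+1}$.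

The effect of the axioms is easiest to see when $\lambda_n<\mu$, for instance for $\mu=\aleph_2$ and $\lambda_0=\aleph_1$. Let $g\colon B\to C$ be a morphism and suppose that $w<c_n$ in $C$ satisfies $g(\beta)\le w$ for all $\beta<\lambda_n$. Let $\zeta_\beta$ code $\lambda_n\setminus\beta$ and let $\zeta$ code $\emptyset$. By (K5), $w\mathrel{\varepsilon}g(\zeta_\beta)$ for all $\beta$. The intersection of all tails is empty and has length $\lambda_n<\mu$, so (K3) gives $w\mathrel{\varepsilon}g(\zeta)$. But $\mathrm{Comp}_n(\zeta_0,\zeta)$ holds, and (K4) is violated. For $\lambda_n\ge\mu$ this intersection is too long, and one uses all codes.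

\begin{lemma}\label{lem:cofinal}
Suppose that $\lambda_n$ carries no $\mu$-complete uniform ultrafilter, and let $g\colon B\to C$ be a morphism of $\mathcal K_\mu$. Then for every $w<c_n$ in $C$ there is $\beta<\lambda_n$ with $w<g(\beta)$.
\end{lemma}

\begin{proof}
Write $\lambda=\lambda_n$, and suppose that $w<c_n$ and $g(\beta)\le w$ for all $\beta<\lambda$. If $\zeta,\zeta'\in I_n$ code the same set, then $\mathrm{Int}_{n,1}(\zeta,\zeta')$ holds in $B$, so $\mathrm{Int}_{n,1}(g(\zeta),g(\zeta'))$ holds in $C$, and (K3) shows that $w\mathrel{\varepsilon}g(\zeta)$ if and only if $w\mathrel{\varepsilon}g(\zeta')$. Hence we may define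
\[
D=\{X\subseteq\lambda:\ w\mathrel{\varepsilon}g(\zeta)\text{ for some, equivalently every, code }\zeta\in I_n\text{ of }X\}.
\]
Let $1\le\eta<\mu$, let $\zeta_i$ code $X_i$ for $i<\eta$, and let $\zeta$ code $\bigcap_iX_i$. Then $\mathrm{Int}_{n,\eta}((g(\zeta_i)),g(\zeta))$ holds in $C$, so by (K3)
\[
\textstyle\bigcap_{i<\eta}X_i\in D\iff X_i\in D\text{ for all }i<\eta.
\]
Thus $D$ is closed under intersections of fewer than $\mu$ members, and it is closed upward, since $X=X\cap Y$ for $X\subseteq Y$. In the same way (K4) shows that exactly one of $X$ and $\lambda\setminus X$ is in $D$, and (K5) shows that $\lambda\setminus\beta\in D$ for every $\beta<\lambda$, because $g(\beta)\le w$. In particular $\lambda\in D$ and $\emptyset\notin D$. So $D$ is a $\mu$-complete ultrafilter containing all tails of the regular cardinal $\lambda$, hence uniform, contrary to the hypothesis.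
\end{proof}

\begin{remark}
This is the only place where the hypothesis of Theorem~\ref{thm:A} enters, and the lemma fails without it. Let $U$ be a $\mu$-complete uniform ultrafilter on $\lambda_n$, and let $C$ be the ultrapower $B^{\lambda_n}/U$, in which a relation holds of a tuple of classes if it holds at $U$-almost all coordinates. By $\mu$-completeness this is well defined, and the axioms hold in $C$ (in (K2), the index $k$ is constant on a member of $U$). The diagonal map $g\colon B\to C$ is an embedding, and $g(\beta)\le[\mathrm{id}]<c_n$ for all $\beta<\lambda_n$.
\end{remark}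

\begin{proposition}\label{prop:rigid}
If no $\lambda_n$ carries a $\mu$-complete uniform ultrafilter, then $B$ is absolutely rigid in $\mathcal K_\mu$.
\end{proposition}

\begin{proof}
Let $g,h\colon B\to C$ be morphisms and fix $n$. The restrictions of $g$ and $h$ to $\lambda_n$ are strictly increasing. They are $\omega$-continuous, because they preserve $\mathrm{Sup}$ and $C$ satisfies (K2). For $\beta<\lambda_n$ we have $g(\beta)<g(\lambda_n)=c_n^C$ and $h(\beta)<h(\lambda_n)=c_n^C$, so Lemma~\ref{lem:cofinal}, applied to $h$ and to $g$, shows that the images are interleaved. Lemma~\ref{lem:agree}(b) with $F=f^C$ gives $g{\restriction}\lambda_n=h{\restriction}\lambda_n$. Since $\tau=\bigcup_n\lambda_n$, we get $g=h$.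
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:acc} it suffices to find an object of $\mathcal K_\mu$ with a proper class of quotients. By hypothesis, above any cardinal we can choose regular uncountable $\lambda_0<\lambda_1<\cdots$ with $2^{\lambda_n}\le\lambda_{n+1}$, none of which carries a $\mu$-complete uniform ultrafilter. So there are absolutely rigid objects $B$ as in Proposition~\ref{prop:rigid} of arbitrarily large cardinality. The substructure of such a $B$ generated by $\emptyset$ is countable, and it is infinite since it contains the $\lambda_n$. It depends on $B$, so we use a pigeonhole argument. Let $\mathcal R$ be the set of objects of $\mathcal K_\mu$ with universe $\omega$. For $A\in\mathcal R$ let $\Theta_A$ be the class of cardinals $\theta$ such that there is a morphism from $A$ to an absolutely rigid object of cardinality $\theta$. We have just seen that $\bigcup_{A\in\mathcal R}\Theta_A$ is unbounded. If every $\Theta_A$ were bounded, then by Replacement the union would be bounded. So some $\Theta_A$ is a proper class. Each $\theta\in\Theta_A$ yields an epimorphism from $A$ to an object of cardinality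 $\theta$, and codomains of different cardinalities give different quotients.
\end{proof}

If condition (ii) of Theorem~\ref{thm:C} fails for $\mu$, then above every $\kappa$ there is a regular $\lambda$ with no $\mu$-complete uniform ultrafilter, and $\mathcal K_\mu$ is not co-well-powered. This proves (i)$\Rightarrow$(ii).

\section{Measurable cardinals with missing ultrafilters in between}\label{sec:B}

A measurable cardinal carries an $\aleph_1$-complete uniform ultrafilter, so the cardinals required by Theorem~\ref{thm:B} must lie between the measurable ones. We use successors $\kappa^+$ of measurable cardinals. We need a combinatorial object on $\kappa^+$ that excludes such ultrafilters and that can be added without adding subsets of $\kappa$.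

\subsection{Nonreflecting stationary sets}

\begin{lemma}\label{lem:nonrefl}
Let $\lambda$ be regular and uncountable, and let $S\subseteq\{\alpha<\lambda:\operatorname{cf}\alpha=\omega\}$ be stationary in $\lambda$ and \emph{nonreflecting}: $S\cap\gamma$ is nonstationary in $\gamma$ for every $\gamma<\lambda$ with $\operatorname{cf}\gamma>\omega$. Then $\lambda$ carries no $\aleph_1$-complete uniform ultrafilter.
\end{lemma}

For $\lambda=\omega_1$ the set of countable limit ordinals is nonreflecting for vacuous reasons. In general, the point is that an ultrapower turns $\lambda$ into an ordinal $\delta<j(\lambda)$ at which $j(S)$ does reflect.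

\begin{proof}
Let $U$ be such an ultrafilter, $j\colon V\to\mathrm{Ult}$ its ultrapower and $\delta=\sup j[\lambda]$. By (U5), $\delta<j(\lambda)$ and $\operatorname{cf}\delta=\lambda>\omega$; since $\mathrm{Ult}\subseteq V$, also $\operatorname{cf}^{\mathrm{Ult}}\delta>\omega$. By elementarity, $j(S)$ is nonreflecting in $\mathrm{Ult}$, so there is $E\in\mathrm{Ult}$ that is closed and unbounded in $\delta$ and disjoint from $j(S)$. Let $T=\{\alpha<\lambda:j(\alpha)\in E\}$.

The set $T$ is an $\omega$-club. If $\alpha_0<\alpha_1<\cdots$ are in $T$ with supremum $\alpha$, then $j(\alpha)=\sup_kj(\alpha_k)<\delta$ by (U3), so $j(\alpha)\in E$. Given $\alpha_0<\lambda$, both $E$ and $j[\lambda]$ are unbounded in $\delta$, so we can choose $j(\alpha_0)<\epsilon_0<j(\alpha_1)<\epsilon_1<\cdots$ with $\epsilon_k\in E$ and $\alpha_k<\lambda$; then $j(\sup_k\alpha_k)=\sup_k\epsilon_k\in E$, so $T$ is unbounded. By Lemma~\ref{lem:omegaclub} there is $\alpha\in S\cap T$, and $j(\alpha)\in j(S)\cap E$, a contradiction.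
\end{proof}

The plan is to add a nonreflecting stationary subset of $\kappa^+$ for a proper class of measurable $\kappa$ simultaneously, by a product. At each such $\kappa$ the product splits into a lower part of cardinality less than $\kappa$, which preserves the measurability of $\kappa$, and an upper part, which adds no subsets of $\kappa$. The product is a proper class. For class forcing neither the definability of the forcing relation nor the axioms of ZFC in the extension are automatic, so we verify them directly.

\subsection{The metamathematical frame}

Let $T^*$ be the theory, in the language of set theory with a new constant $M$, consisting of ZFC, the sentence ``$M$ is a countable transitive set'', and the relativization $\varphi^M$ of every axiom $\varphi$ of $\mathrm{ZFC}+\mathrm{PCM}$. If $\mathrm{ZFC}+\mathrm{PCM}$ is consistent, so is $T^*$. Indeed, for finitely many axioms $\varphi_1,\dots,\varphi_m$ of $\mathrm{ZFC}+\mathrm{PCM}$, among them Extensionality, $\mathrm{ZFC}+\mathrm{PCM}$ proves by the Reflection principle, the L\"owenheim--Skolem theorem and the Mostowski collapse that some countable transitive set satisfies them; so every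 finite part of $T^*$ is consistent.

Working in $T^*$, we construct a transitive set $N$ such that $T^*$ proves $\varphi^N$ for each axiom $\varphi$ of the theory in Theorem~\ref{thm:B}. A contradiction in that theory would then relativize to a contradiction in $T^*$. A \emph{class of $M$} is a subset of $M$ definable over $(M,\in)$ with parameters; there are countably many. Statements about classes of $M$ whose proofs use Separation or Replacement in $M$, and statements of the form ``$X$ is a model of ZFC'', are schemes, with one instance for each formula.

We use the following textbook facts on set forcing, for a poset $Q\in M$; they hold equally over the generic extensions of $M$. Stronger conditions are smaller, and \emph{open} means closed under passing to stronger conditions.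
\begin{itemize}
\item[(S1)] (Forcing theorem.) If $H$ is $Q$-generic over $M$, then $M[H]$ is a countable transitive model of ZFC with the same ordinals as $M$. For each formula $\varphi$, the relation $q\Vdash_Q\varphi$, meaning that $\varphi$ holds in $M[H]$ for every generic $H\ni q$, is definable over $M$ uniformly in $Q$, and $M[H]\models\varphi$ if and only if some $q\in H$ forces $\varphi$.
\item[(S2)] (Product lemma.) The $(Q\times Q')$-generic filters over $M$ are exactly the sets $H\times H'$ with $H$ $Q$-generic over $M$ and $H'$ $Q'$-generic over $M[H]$, and $M[H\times H']=M[H][H']$.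
\item[(S3)] (L\'evy--Solovay.) If $\kappa$ is measurable and $|Q|<\kappa$ in $M$, then $\kappa$ is measurable in $M[H]$.
\item[(S4)] If $\lambda$ is regular in $M$ and, in $M$, every intersection of fewer than $\lambda$ open dense subsets of $Q$ is dense, then $M[H]$ has no new sequences of ordinals of length less than $\lambda$; so $\lambda$ is regular in $M[H]$.
\item[(S5)] If $\lambda$ is regular and uncountable and $|Q|<\lambda$ in $M$, then $\lambda$ is regular in $M[H]$, and every club $C\in M[H]$ in $\lambda$ contains a club from $M$; so stationary subsets of $\lambda$ remain stationary. (The values of a function $\eta\to\lambda$, $\eta<\lambda$, lie among fewer than $\lambda$ forced values. The set $C$ is the union of the fewer than $\lambda$ sets $\{\alpha:q\Vdash\check\alpha\in\dot C\}\in M$, $q\in H$, so one of them is unbounded, and its closure is contained in $C$.)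
\end{itemize}

\subsection{The forcing}

This subsection takes place in $M$. Let $(\kappa_\xi)_{\xi\in\mathrm{Ord}}$ enumerate in increasing order the measurable cardinals that are not limits of measurable cardinals. They form a proper class, since the least measurable cardinal above any ordinal is one of them. Put $\sigma_\xi=\sup_{\eta<\xi}\kappa_\eta$ and $\lambda_\xi=\kappa_\xi^+$. Then $\sigma_\xi<\kappa_\xi$, because $\kappa_\xi$ is not a limit of measurable cardinals, and by induction $\xi=\sup_{\eta<\xi}(\eta+1)\le\sigma_\xi<\kappa_\xi$.

Let $Q_\xi$ be the set of functions $p\colon\ell(p)\to2$ with $\ell(p)<\lambda_\xi$ such that $S_p=p^{-1}\{1\}$ consists of ordinals of cofinality $\omega$ and $S_p\cap\gamma$ is nonstationary in $\gamma$ for every $\gamma\le\ell(p)$ with $\operatorname{cf}\gamma>\omega$. It is ordered by end-extension. A condition is an initial segment of the characteristic function of the set to be added. Extending $p$ by zeros to any length below $\lambda_\xi$ gives a condition, since $S_p$ is bounded in every limit ordinal $\gamma>\ell(p)$.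

Let $\mathbb P$ be the class of all functions $p$ whose domain is a set of ordinals, with $p(\xi)\in Q_\xi$ for $\xi\in\operatorname{dom}p$. Let $q\le p$ if $\operatorname{dom}q\supseteq\operatorname{dom}p$ and $q(\xi)\le p(\xi)$ for $\xi\in\operatorname{dom}p$; the largest condition is $\emptyset$. Let
\[
\mathbb P_{<\xi}=\{p\in\mathbb P:\operatorname{dom}p\subseteq\xi\},\qquad\mathbb P_{\ge\xi}=\{p\in\mathbb P:\operatorname{dom}p\cap\xi=\emptyset\}.
\]
The map $(s,t)\mapsto s\cup t$ is an isomorphism $\mathbb P_{<\xi}\times\mathbb P_{\ge\xi}\cong\mathbb P$. Since $|Q_\eta|\le2^{\kappa_\eta}$ and $\kappa_\xi$ is inaccessible,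
\begin{equation}\label{eq:small}
|\mathbb P_{<\xi}|\le\bigl(2^{\sigma_\xi+\aleph_0}\bigr)^{|\xi|}<\kappa_\xi .
\end{equation}
This is the reason for discarding limits of measurable cardinals.

The upper part $\mathbb P_{\ge\xi}$ should add no sequences of length $\kappa_\xi$. The usual argument by closure is not available: the characteristic functions of the sets of limit ordinals below $\ell$, for $\ell<\omega_1$, form a descending chain in $Q_\xi$ whose union is not a condition, since the countable limit ordinals are stationary in $\omega_1$. But if we build the chain ourselves, we can append a zero at every step, and the lengths of the conditions then form a club that witnesses nonstationarity at limit steps. A sequence $(E_i)_{i\in a}$ of classes is \emph{definable} if $\{(i,t):t\in E_i\}$ is a class.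

\begin{lemma}\label{lem:distr}
In $M$, let $\eta<\lambda_\xi$ and let $(E_i)_{i<\eta}$ be a definable sequence of open dense subclasses of $\mathbb P_{\ge\xi}$. Then $\bigcap_{i<\eta}E_i$ is dense in $\mathbb P_{\ge\xi}$.
\end{lemma}

\begin{proof}
Let $t\in\mathbb P_{\ge\xi}$. We first find a set $V_\beta$ inside which all choices can be made. For $s\in\mathbb P_{\ge\xi}$ let $\theta(s)$ be the least ordinal $\theta$ such that $s$ has an extension in $E_i\cap V_\theta$ for each $i<\eta$; it exists by Replacement. Let $\sigma=(|\eta|+\aleph_0)^+$. Choose $\nu_0$ with $t\in V_{\nu_0}$, let $\nu_{k+1}$ be the maximum of $\nu_k+1$ and $\sup\{\theta(s):s\in\mathbb P_{\ge\xi}\cap V_{\nu_k}\}$, take suprema at limits, and let $\beta=\sup_{k<\sigma}\nu_k$. Then $\operatorname{cf}\beta=\sigma>|\eta|$, $t\in V_\beta$, and every $s\in\mathbb P_{\ge\xi}\cap V_\beta$ has an extension in $E_i\cap V_\beta$ for each $i<\eta$. Fix a well-ordering of $V_\beta$.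

Define a descending sequence $(t_i)_{i\le\eta}$ in $\mathbb P_{\ge\xi}\cap V_\beta$. Let $t_0=t$. Given $t_i$ with $i<\eta$, let $t_i^0$ be obtained by appending one value $0$ to $t_i(\zeta)$ for every $\zeta\in\operatorname{dom}t_i$, and let $t_{i+1}$ be the least extension of $t_i^0$ in $E_i\cap V_\beta$. For limit $i$ let $t_i$ be the coordinatewise union of the $t_k$, $k<i$. We stay inside $V_\beta$: at a limit $i$ all earlier $t_k$ lie in one $V_\nu$ with $\nu<\beta$, since $\operatorname{cf}\beta>|i|$, and both operations, applied to elements of $V_\nu$, give an element of $V_{\nu+m}$ for some finite $m$.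

It remains to see that $t_i$ is a condition for limit $i\le\eta$. Let $\zeta\in\operatorname{dom}t_i$, let $k_0<i$ be least with $\zeta\in\operatorname{dom}t_{k_0}$, and put $\ell_k=\ell(t_k(\zeta))$ for $k_0\le k<i$ and $q=t_i(\zeta)$. The sequence $(\ell_k)$ is strictly increasing and continuous, and its supremum $\ell=\ell(q)$ is less than $\lambda_\zeta$ because $i<\lambda_\xi\le\lambda_\zeta$ and $\lambda_\zeta$ is regular. The elements of $S_q$ have cofinality $\omega$. By the choice of $t_k^0$ we have $q(\ell_k)=0$ for all $k$, so $\{\ell_k:k_0\le k<i\}$ is closed and unbounded in $\ell$ and disjoint from $S_q$; this is the requirement for $\gamma=\ell$. If $\gamma<\ell$, then $\gamma\le\ell_k$ for some $k$ and $S_q\cap\gamma=S_{t_k(\zeta)}\cap\gamma$, so the requirement holds because $t_k(\zeta)\in Q_\zeta$. Hence $q\in Q_\zeta$.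

Finally, $t_\eta\le t_{i+1}\in E_i$ for all $i<\eta$, so $t_\eta\le t$ lies in $\bigcap_iE_i$.
\end{proof}

The whole forcing $\mathbb P$ does not have this property, but the lower part is so small that a single condition of the upper part reduces $\kappa_\xi$ many dense classes of $\mathbb P$ to dense subsets of $\mathbb P_{<\xi}$.

\begin{lemma}\label{lem:good}
In $M$, let $\alpha<\lambda_\xi$ and let $(D_i)_{i<\alpha}$ be a definable sequence of open dense subclasses of $\mathbb P$. Call $t\in\mathbb P_{\ge\xi}$ \emph{good} if for every $i<\alpha$ the set $\{s\in\mathbb P_{<\xi}:s\cup t\in D_i\}$ is dense in $\mathbb P_{<\xi}$. Then the good conditions are dense in $\mathbb P_{\ge\xi}$.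
\end{lemma}

\begin{proof}
For $i<\alpha$ and $s\in\mathbb P_{<\xi}$ let $E_{i,s}$ be the class of $t\in\mathbb P_{\ge\xi}$ such that $s'\cup t\in D_i$ for some $s'\le s$ in $\mathbb P_{<\xi}$. It is open since $D_i$ is open. It is dense: given $t$, take $p\le s\cup t$ in $D_i$; then $p{\restriction}[\xi,\infty)\le t$ lies in $E_{i,s}$, as witnessed by $p{\restriction}\xi$. By \eqref{eq:small} there are at most $\kappa_\xi$ pairs $(i,s)$, so the intersection of all $E_{i,s}$ is dense by Lemma~\ref{lem:distr}. Its members are good.
\end{proof}

\subsection{The extension and its forcing relation}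

From now on $\mathbb P$, $Q_\xi$, $\kappa_\xi$, $\lambda_\xi$ denote the objects computed in $M$. A filter $G\subseteq\mathbb P$ is \emph{generic} if it meets every dense subclass of $\mathbb P$ that is a class of $M$. Since there are countably many classes of $M$, a generic filter is generated by a suitable descending $\omega$-sequence. Fix a generic $G$, and let $G_{<\xi}=G\cap\mathbb P_{<\xi}$ and $G_{\ge\xi}=G\cap\mathbb P_{\ge\xi}$. For $s\in\mathbb P_{<\xi}$ and $t\in\mathbb P_{\ge\xi}$ we have $s\cup t\in G$ if and only if $s,t\in G$, because $s\cup t$ is the weakest common extension of $s$ and $t$. In particular $G_{<\xi}=\{p{\restriction}\xi:p\in G\}$ is a filter on $\mathbb P_{<\xi}$. If $D$ is a dense subclass of $\mathbb P_{<\xi}$, then $\{p:p{\restriction}\xi\in D\}$ is dense in $\mathbb P$, so $G_{<\xi}$ meets $D$; using $p{\restriction}[\xi,\infty)$ instead, $G_{\ge\xi}$ meets every dense subclass of $\mathbb P_{\ge\xi}$. So $G_{<\xi}$ is $\mathbb P_{<\xi}$-generic over $M$.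

For $\xi<\xi'$, every $\mathbb P_{<\xi}$-name $x$ is a $\mathbb P_{<\xi'}$-name, and by induction on rank $x^{G_{<\xi}}=x^{G_{<\xi'}}$, since only conditions in $\mathbb P_{<\xi}$ occur in $x$. We write $x^G$ for this value and $M^{\mathbb P}$ for the class of all $\mathbb P_{<\xi}$-names in $M$, for all $\xi$. Let
\[
N=\bigcup_{\xi\in\mathrm{Ord}^M}M[G_{<\xi}]=\{x^G:x\in M^{\mathbb P}\}.
\]
This is an increasing union of transitive models of ZFC, and $\mathrm{Ord}^N=\mathrm{Ord}^M$.

For an atomic formula $\varphi(x,y)$ with $\mathbb P_{<\xi}$-names $x,y$ let $p\Vdash\varphi(x,y)$ mean $p{\restriction}\xi\Vdash_{\mathbb P_{<\xi}}\varphi(x,y)$. This does not depend on $\xi$. Let $\xi<\xi'$, and note that $\mathbb P_{<\xi'}$ is the product of $\mathbb P_{<\xi}$ and the poset $\mathbb P_{[\xi,\xi')}$ of conditions with domain contained in $[\xi,\xi')$. If $H'\ni p{\restriction}\xi'$ is $\mathbb P_{<\xi'}$-generic, then $H=H'\cap\mathbb P_{<\xi}$ is $\mathbb P_{<\xi}$-generic, contains $p{\restriction}\xi$, and gives $x,y$ the same values. Conversely, every $\mathbb P_{<\xi}$-generic $H\ni p{\restriction}\xi$ arises in this way by (S2): take a $\mathbb P_{[\xi,\xi')}$-generic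 filter over the countable model $M[H]$ that contains $p{\restriction}[\xi,\xi')$. So the two definitions agree. For formulas built up with $\wedge,\neg,\exists$ and with names as parameters, define:
\begin{itemize}
\item $p\Vdash\varphi\wedge\psi$ iff $p\Vdash\varphi$ and $p\Vdash\psi$;
\item $p\Vdash\neg\varphi$ iff no $q\le p$ satisfies $q\Vdash\varphi$;
\item $p\Vdash\exists v\,\varphi(v)$ iff the class of $q$ with $q\Vdash\varphi(x)$ for some $x\in M^{\mathbb P}$ is dense below $p$.
\end{itemize}
By induction, for each formula $\varphi$ the relation $p\Vdash\varphi(x_1,\dots,x_m)$ is a class of $M$, and it is open in $p$.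

For an open class $O\subseteq\mathbb P$ let $O^\perp$ be the class of conditions that have no extension in $O$. Then $O\cup O^\perp$ is open and dense, and $G$ cannot meet both $O$ and $O^\perp$, since a common extension would lie in $O$.

\begin{lemma}[Truth lemma]\label{lem:truth}
$N\models\varphi(x_1^G,\dots,x_m^G)$ if and only if some $p\in G$ satisfies $p\Vdash\varphi(x_1,\dots,x_m)$.
\end{lemma}

\begin{proof}
Induction on $\varphi$. For atomic $\varphi$ use (S1) for $\mathbb P_{<\xi}$ and $G_{<\xi}=\{p{\restriction}\xi:p\in G\}$. For conjunctions use that two elements of $G$ have a common extension in $G$. For $\neg\varphi$ let $O=\{p:p\Vdash\varphi\}$. Then $O^\perp=\{p:p\Vdash\neg\varphi\}$, and $G$ meets exactly one of $O$ and $O^\perp$. For $\exists v\,\varphi(v)$ let $O$ be the open class of $q$ with $q\Vdash\varphi(x)$ for some $x$. By induction, $N\models\exists v\,\varphi(v)$ if and only if $G$ meets $O$. Every element of $O$ forces $\exists v\,\varphi(v)$. Conversely, if $p\in G$ forces $\exists v\,\varphi(v)$, then $G$ does not meet $O^\perp$, since a common extension of $p$ and an element of $O^\perp$ would have an extension in $O$;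 so $G$ meets $O$.
\end{proof}

The next lemma is the tool for everything that follows: fewer than $\lambda_\xi$ questions about $G$ can be answered from $G_{<\xi}$ and one further condition.

\begin{lemma}\label{lem:capture}
Let $\alpha<\lambda_\xi$ and let $(O_i)_{i<\alpha}$ be a definable sequence of open subclasses of $\mathbb P$. There is $t\in G_{\ge\xi}$ such that for every $i<\alpha$:
\[
G\cap O_i\ne\emptyset\iff s\cup t\in O_i\text{ for some }s\in G_{<\xi}.
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:good} to $D_i=O_i\cup O_i^\perp$. The good conditions form a dense class, so there is a good $t\in G_{\ge\xi}$. For each $i$ the dense set $\{s\in\mathbb P_{<\xi}:s\cup t\in D_i\}$ is in $M$ by Separation, so it contains some $s\in G_{<\xi}$, and $s\cup t\in G$. If $G$ meets $O_i$, then $s\cup t\notin O_i^\perp$, so $s\cup t\in O_i$. The converse holds since $s\cup t\in G$ for all $s\in G_{<\xi}$.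
\end{proof}

\begin{lemma}\label{lem:star}
If $\alpha<\lambda_\xi$, then every function $y\colon\alpha\to\mathrm{Ord}$ in $N$ belongs to $M[G_{<\xi}]$. In particular, $N$ and $M[G_{<\xi}]$ have the same subsets of $\alpha$.
\end{lemma}

\begin{proof}
Let $y=\dot y^G$, let $O_i$ be the class of $p$ such that $p\Vdash(\check\imath,\check\gamma)\in\dot y$ for some ordinal $\gamma$, and take $t$ as in Lemma~\ref{lem:capture}. In $M$, for $i<\alpha$ and $s\in\mathbb P_{<\xi}$, let $F(i,s)$ be the least $\gamma$ with $s\cup t\Vdash(\check\imath,\check\gamma)\in\dot y$ if there is one; $F$ is a set in $M$ by Separation and Replacement. If $s\in G_{<\xi}$ and $F(i,s)$ is defined, then $s\cup t\in G$ and $y(i)=F(i,s)$ by Lemma~\ref{lem:truth}. For each $i<\alpha$, the filter $G$ meets $O_i$ by Lemma~\ref{lem:truth} with $\gamma=y(i)\in M$, so $F(i,s)$ is defined for some $s\in G_{<\xi}$. Hence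
\[
y=\{(i,F(i,s)):s\in G_{<\xi},\ (i,s)\in\operatorname{dom}F\}\in M[G_{<\xi}].
\]
For the last statement use characteristic functions.
\end{proof}

\begin{proposition}\label{prop:zfc}
$N$ is a model of ZFC.
\end{proposition}

\begin{proof}
Extensionality and Foundation hold since $N$ is transitive. Pairing, Union and Infinity hold since any finitely many elements of $N$ lie in one transitive model $M[G_{<\xi}]$ of ZFC, and pairs, unions and $\omega$ are absolute. For the other axioms let $a\in N$. Choose $\zeta$ with $a\in M[G_{<\zeta}]$, a bijection $e=\dot e^G\in M[G_{<\zeta}]$ from an ordinal $\alpha$ onto $a$, and $\xi\ge\zeta$ with $\alpha<\lambda_\xi$. The bijection $e$ well-orders $a$ in $N$, which gives Choice. We write $\psi(\dot e(\check\imath))$ for $\exists v\,((\check\imath,v)\in\dot e\wedge\psi(v))$.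

\emph{Power Set.} Every $Y\subseteq a$ in $N$ is of the form $e[X]$ with $X=e^{-1}[Y]\in N$, and $X\in M[G_{<\xi}]$ by Lemma~\ref{lem:star}. So the subsets of $a$ in $N$ are those in $M[G_{<\xi}]$, and they form an element of $M[G_{<\xi}]$.

\emph{Separation.} Let $\varphi(v)$ be a formula with names as parameters, let $O_i=\{p:p\Vdash\varphi(\dot e(\check\imath))\}$, and take $t$ as in Lemma~\ref{lem:capture}. The set $R=\{(i,s)\in\alpha\times\mathbb P_{<\xi}:s\cup t\in O_i\}$ is in $M$, and by Lemmas~\ref{lem:truth} and~\ref{lem:capture}
\[
\{i<\alpha:N\models\varphi(e(i))\}=\{i:(i,s)\in R\text{ for some }s\in G_{<\xi}\}\in M[G_{<\xi}].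
\]
Its image under $e$ is the required subset of $a$.

\emph{Replacement.} Given Separation, it suffices to prove Collection. Suppose that $N\models\forall u\in a\,\exists y\,\varphi(u,y)$. Let $O_i$ be the class of $p$ with $p\Vdash\varphi(\dot e(\check\imath),x)$ for some $x\in M^{\mathbb P}$, and take $t$ as in Lemma~\ref{lem:capture}. In $M$, choose for each $(i,s)\in\alpha\times\mathbb P_{<\xi}$ with $s\cup t\in O_i$ a name $F(i,s)$ with $s\cup t\Vdash\varphi(\dot e(\check\imath),F(i,s))$. The range of $F$ is a set in $M$, so it consists of $\mathbb P_{<\theta}$-names for some $\theta$, and $b=\{x^G:x\in\operatorname{ran}F\}\in M[G_{<\theta}]$. For each $i<\alpha$ the filter $G$ meets $O_i$ by Lemma~\ref{lem:truth}, so $s\cup t\in O_i$ for some $s\in G_{<\xi}$, and $N\models\varphi(e(i),F(i,s)^G)$. Thus $b$ contains a witness for every $u\in a$.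
\end{proof}

\subsection{Ultrafilters in the extension}

\begin{proposition}\label{prop:meas}
Each $\kappa_\xi$ is measurable in $N$.
\end{proposition}

\begin{proof}
Write $\kappa=\kappa_\xi$. By \eqref{eq:small} and (S3), there is $U\in M[G_{<\xi}]$ that is a $\kappa$-complete nonprincipal ultrafilter on $\kappa$ in $M[G_{<\xi}]$. Since $\kappa<\lambda_\xi$, Lemma~\ref{lem:star} shows that $N$ has no further subsets of $\kappa$. It also has no further sequences $(X_i)_{i<\eta}$ of subsets of $\kappa$ with $0<\eta<\kappa$, since such a sequence is a subset of $\eta\times\kappa$, which a bijection in $M$ turns into a subset of $\kappa$. So $U$ has the same properties in $N$.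
\end{proof}

\begin{proposition}\label{prop:nouf}
In $N$, each $\lambda_\xi$ is regular and carries no $\aleph_1$-complete uniform ultrafilter.
\end{proposition}

\begin{proof}
Write $\lambda=\lambda_\xi$. The conditions $p\in\mathbb P_{<\xi+1}$ with $\xi\in\operatorname{dom}p$ form a dense subset isomorphic to $Q_\xi\times\mathbb P_{<\xi}$. So by (S2), $G_\xi=\{p(\xi):p\in G,\ \xi\in\operatorname{dom}p\}$ is $Q_\xi$-generic over $M$, $G_{<\xi}$ is $\mathbb P_{<\xi}$-generic over $M[G_\xi]$, and $M[G_{<\xi+1}]=M[G_\xi][G_{<\xi}]$. Let $S=\bigcup\{S_p:p\in G_\xi\}$. We follow $\lambda$ and $S$ through the three models $M[G_\xi]\subseteq M[G_{<\xi+1}]\subseteq N$.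

\emph{$\lambda$ is regular in $M[G_\xi]$.} In $M$, let $D_i$ $(i<\eta)$ be open dense subsets of $Q_\xi$, $\eta<\lambda$, and let $q\in Q_\xi$. The classes $E_i=\{t\in\mathbb P_{\ge\xi}:\xi\in\operatorname{dom}t,\ t(\xi)\in D_i\}$ are open and dense, so by Lemma~\ref{lem:distr} some $t\le\{(\xi,q)\}$ lies in all $E_i$, and $t(\xi)\le q$ lies in all $D_i$. Now (S4) applies.

\emph{$S$ is stationary in $M[G_\xi]$.} Let $p\in Q_\xi$ force that $\dot C$ is club in $\lambda$. In $M$, choose $p=p_0\ge p_1\ge\cdots$ and ordinals $\gamma_k$ with $\ell(p_k)<\gamma_k<\ell(p_{k+1})$ and $p_{k+1}\Vdash\check\gamma_k\in\dot C$: first extend $p_k$ to decide an element $\gamma_k>\ell(p_k)$ of $\dot C$, then extend by zeros beyond $\gamma_k$. Let $\beta=\sup_k\gamma_k=\sup_k\ell(p_k)<\lambda$; it has cofinality $\omega$. Then $q=\bigcup_kp_k\cup\{(\beta,1)\}$ is a condition, since every $\gamma\le\beta+1$ of uncountable cofinality is less than $\beta$ and hence at most $\ell(p_k)$ for some $k$. The condition $q\le p$ forces that $\beta$ is a limit point of $\dot C$ and that $\beta\in S$. By density, $S$ meets every club of $M[G_\xi]$.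

\emph{Both facts hold in $N$.} By \eqref{eq:small} and (S5) over $M[G_\xi]$, they hold in $M[G_{<\xi+1}]$. Since $\lambda<\lambda_{\xi+1}$, Lemma~\ref{lem:star} for $\xi+1$ shows that every function $\eta\to\lambda$ with $\eta<\lambda$ and every subset of $\lambda$ in $N$ lies in $M[G_{<\xi+1}]$.

\emph{$S$ is nonreflecting in $N$.} The elements of $S$ have cofinality $\omega$ in $M$, hence in $N$. Let $\gamma<\lambda$ with $\operatorname{cf}^N\gamma>\omega$; then $\operatorname{cf}^M\gamma>\omega$. By density some $p\in G_\xi$ has length greater than $\gamma$, and $S\cap\gamma=S_p\cap\gamma$. So $M$ contains a club in $\gamma$ disjoint from $S$, and it remains a club in $N$.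

By Proposition~\ref{prop:zfc}, Lemma~\ref{lem:nonrefl} holds in $N$, and it applies to the regular cardinal $\lambda>\omega$ and the set $S$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:B} and~\ref{thm:main}]
The ordinals $\kappa_\xi$ and $\lambda_\xi$ are cofinal in $\mathrm{Ord}^M=\mathrm{Ord}^N$. So Propositions~\ref{prop:zfc}, \ref{prop:meas} and~\ref{prop:nouf} show that $N$ satisfies each axiom of the theory in Theorem~\ref{thm:B}, which is therefore consistent relative to $\mathrm{ZFC}+\mathrm{PCM}$. By the proof of Theorem~\ref{thm:A} with $\mu=\aleph_1$, this theory proves that the $\aleph_1$-accessible category $\mathcal K_{\aleph_1}$ is not co-well-powered.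
\end{proof}

\section{From uniform to fine ultrafilters}\label{sec:fine}

We prove (ii)$\Rightarrow$(iii) of Theorem~\ref{thm:C}; the argument follows Ketonen. By (U4), a fine ultrafilter on $\mathcal P_\kappa(\lambda)$ arises from an ultrapower $j\colon V\to\mathrm{Ult}$ and a set $D\in\mathrm{Ult}$ with $j[\lambda]\subseteq D\subseteq j(\lambda)$ and $|D|^{\mathrm{Ult}}<j(\kappa)$. In the simplest case, $\lambda=\kappa$ is measurable, $j$ comes from a $\kappa$-complete nonprincipal ultrafilter on $\kappa$, and $D=\kappa=j[\kappa]$ works because $\kappa<j(\kappa)$. In general, we shall see that it is enough to make the cofinality of $\delta=\sup j[\lambda]$ in $\mathrm{Ult}$ smaller than $j(\kappa)$. If this cofinality is large, then (ii) holds of it inside $\mathrm{Ult}$, and the ultrafilter so obtained pulls back to a new uniform ultrafilter on $\lambda$. The following order makes precise that the new ultrafilter is simpler than the old one.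

\begin{definition}
Let $U,W$ be $\aleph_1$-complete ultrafilters on an ordinal $\lambda$. We write $W\prec U$ if there is a sequence $(W_\alpha)_{\alpha<\lambda}$, a \emph{witness}, such that $W_\alpha$ is an $\aleph_1$-complete ultrafilter on $\alpha$ for $U$-almost all $\alpha$, and
\begin{equation}\label{eq:limit}
W=\{X\subseteq\lambda:\{\alpha<\lambda:X\cap\alpha\in W_\alpha\}\in U\}.
\end{equation}
\end{definition}

Whenever $U$ and $U$-almost all $W_\alpha$ are $\aleph_1$-complete ultrafilters, the right side of \eqref{eq:limit} is an $\aleph_1$-complete ultrafilter on $\lambda$, since $X\mapsto X\cap\alpha$ commutes with complements and intersections. If $U$ and $W$ are principal at $\alpha$ and $\beta$, then $W\prec U$ if and only if $\beta<\alpha$: take $X=\{\beta\}$ in \eqref{eq:limit} for one direction, and let $W_\alpha$ be principal at $\beta$ for the other. So $\prec$ extends the order of the ordinals. In terms of the ultrapower $j$ by $U$ with $a=[\mathrm{id}]<j(\lambda)$, \L o\'s's theorem says that $W'=[\alpha\mapsto W_\alpha]$ is in $\mathrm{Ult}$ an $\aleph_1$-complete ultrafilter on $a$, and \eqref{eq:limit} becomes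
\begin{equation}\label{eq:pull}
X\in W\iff j(X)\cap a\in W'.
\end{equation}
Conversely, every such $W'\in\mathrm{Ult}$ is represented by a witness, so \eqref{eq:pull} defines some $W\prec U$.

\begin{lemma}\label{lem:wf}
There is no ordinal $\lambda$ with a sequence $U_0\succ U_1\succ U_2\succ\cdots$ of $\aleph_1$-complete ultrafilters on $\lambda$. Hence every nonempty set of $\aleph_1$-complete ultrafilters on $\lambda$ has a $\prec$-minimal element.
\end{lemma}

\begin{proof}
Suppose otherwise, and let $\lambda$ be the least ordinal with such a sequence, with witnesses $W^n=(W^n_\alpha)_{\alpha<\lambda}$ for $U_{n+1}\prec U_n$. Let $j\colon V\to\mathrm{Ult}$ be the ultrapower by $U_0$ and $a=[\mathrm{id}]<j(\lambda)$. We show that $\mathrm{Ult}$ has a descending sequence on $a$, which contradicts the minimality of $j(\lambda)$ in $\mathrm{Ult}$. By (U3), $(j(W^n))_{n<\omega}\in\mathrm{Ult}$, so we can define by recursion inside $\mathrm{Ult}$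
\[
U_1^*=j(W^0)_a,\qquad U^*_{n+1}=\{Y\subseteq a:\{\alpha<a:Y\cap\alpha\in j(W^n)_\alpha\}\in U^*_n\}\quad(n\ge1).
\]
We claim that for $n\ge1$, $U_n^*$ is in $\mathrm{Ult}$ an $\aleph_1$-complete ultrafilter on $a$, and that for all $X\subseteq\lambda$
\begin{equation}\label{eq:trace}
X\in U_n\iff j(X)\cap a\in U^*_n .
\end{equation}
For $n=1$ this is \eqref{eq:pull}, since $j(W^0)_a=[\alpha\mapsto W^0_\alpha]$ by (U1). Assume the claim for $n$. The set $H$ of $\alpha<\lambda$ such that $W^n_\alpha$ is an $\aleph_1$-complete ultrafilter on $\alpha$ is in $U_n$, so $j(H)\cap a\in U_n^*$. Thus in $\mathrm{Ult}$ the sequence $j(W^n){\restriction}a$ is a witness, $U^*_{n+1}$ is an $\aleph_1$-complete ultrafilter on $a$, and $U^*_{n+1}\prec U^*_n$. For $X\subseteq\lambda$ let $Z=\{\alpha<\lambda:X\cap\alpha\in W^n_\alpha\}$. By elementarity $j(Z)\cap a=\{\alpha<a:(j(X)\cap a)\cap\alpha\in j(W^n)_\alpha\}$, so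
\[
j(X)\cap a\in U^*_{n+1}\iff j(Z)\cap a\in U^*_n\iff Z\in U_n\iff X\in U_{n+1}.
\]
This proves the claim, and $U_1^*\succ U_2^*\succ\cdots$ is the desired sequence in $\mathrm{Ult}$. The last statement follows by dependent choice.
\end{proof}

\begin{proof}[Proof of (ii)$\Rightarrow$(iii)]
Let $\mu$ be regular and uncountable and let $\kappa$ be as in (ii); increasing it, we may assume that it is an infinite cardinal. Let $\lambda\ge\kappa$ be regular and uncountable. We first find a $\mu$-complete fine ultrafilter on $\mathcal P_\kappa(\lambda)$. By (ii) and Lemma~\ref{lem:wf}, let $U$ be $\prec$-minimal among the $\mu$-complete uniform ultrafilters on $\lambda$. Let $j\colon V\to\mathrm{Ult}$ be its ultrapower, $a=[\mathrm{id}]$, $\delta=\sup j[\lambda]\le a$, and $\rho=\operatorname{cf}^{\mathrm{Ult}}\delta$. Since $\delta$ is a limit ordinal, $\rho$ is an infinite regular cardinal of $\mathrm{Ult}$.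

\emph{Step 1: $\rho<j(\kappa)$.} Suppose $\rho\ge j(\kappa)$. By elementarity, $\mathrm{Ult}$ has a $j(\mu)$-complete uniform ultrafilter $U'$ on $\rho$. Let $\pi\in\mathrm{Ult}$ be a strictly increasing cofinal map $\rho\to\delta$, and in $\mathrm{Ult}$ let $W'=\{Y\subseteq a:\pi^{-1}[Y]\in U'\}$. This is in $\mathrm{Ult}$ a $j(\mu)$-complete ultrafilter on $a$, and $a\setminus\beta\in W'$ for all $\beta<\delta$, because $\pi^{-1}[a\setminus\beta]$ is a tail of $\rho$. Define $W\prec U$ by \eqref{eq:pull}. Then $W$ is $\mu$-complete: if $\tau<\mu$ and $X_i\in W$ for $i<\tau$, then by (U2) and (U3) the sequence $(j(X_i)\cap a)_{i<\tau}$ is in $\mathrm{Ult}$ and has length $\tau=j(\tau)<j(\mu)$, so $j(\bigcap_iX_i)\cap a=\bigcap_i(j(X_i)\cap a)\in W'$. And $W$ is uniform, since $j(\lambda\setminus\beta)\cap a=a\setminus j(\beta)\in W'$ for $\beta<\lambda$. This contradicts the minimality of $U$.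

\emph{Step 2: a small cover of $j[\lambda]$.} Let $d\in\mathrm{Ult}$ be a cofinal subset of $\delta$ with $|d|^{\mathrm{Ult}}=\rho$. It need not contain $j[\lambda]$, but it meets many intervals with endpoints in $j[\lambda]$, and we use these intervals to label the elements of $\lambda$. Define an increasing sequence $(\alpha_i)_{i<\lambda}$ in $\lambda$: let $\alpha_0=0$, take suprema at limits, and given $\alpha_i$ pick $\epsilon\in d$ with $\epsilon\ge j(\alpha_i)$ and then $\alpha_{i+1}<\lambda$ with $j(\alpha_{i+1})>\epsilon$. Let $\vec A=([\alpha_i,\alpha_{i+1}))_{i<\lambda}$, a sequence of pairwise disjoint sets, and let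
\[
D=\{i<j(\lambda):j(\vec A)(i)\cap d\ne\emptyset\}\in\mathrm{Ult}.
\]
The sets $j(\vec A)(i)$ are pairwise disjoint, so $i\mapsto\min(j(\vec A)(i)\cap d)$ is an injection of $D$ into $d$, and $|D|^{\mathrm{Ult}}\le\rho<j(\kappa)$. Hence $D\in j(\mathcal P_\kappa(\lambda))$. For $i<\lambda$ we have $j(\vec A)(j(i))=[j(\alpha_i),j(\alpha_{i+1}))$, which meets $d$; so $j(i)\in D$. By (U2) and (U4), $W^*=\{X\subseteq\mathcal P_\kappa(\lambda):D\in j(X)\}$ is a $\mu$-complete ultrafilter. It is fine, since $j(\{x:i\in x\})=\{x\in j(\mathcal P_\kappa(\lambda)):j(i)\in x\}\ni D$.

\emph{Step 3: arbitrary sets.} Given $I$, we may assume $I\subseteq\lambda$ for some regular uncountable $\lambda\ge\kappa$. Let $r\colon\mathcal P_\kappa(\lambda)\to\mathcal P_\kappa(I)$ be the map $x\mapsto x\cap I$. Then $\{Y:r^{-1}[Y]\in W^*\}$ is a $\mu$-complete ultrafilter on $\mathcal P_\kappa(I)$, and it is fine since $r^{-1}[\{y:i\in y\}]=\{x:i\in x\}$ for $i\in I$.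
\end{proof}

\section{Fine ultrafilters bound epimorphisms}\label{sec:bound}

We prove (iii)$\Rightarrow$(i) by the argument of Section~\ref{sub:guess}. It needs elements, small subobjects containing given elements, and ultraproducts. An abstract accessible category has none of these on its face, so we first represent it as a category of set-valued functors given by explicit existence conditions.

\subsection{Accessible categories as categories of presheaves}

Let $\mathcal K$ be $\lambda$-accessible, and let $\mathcal A$ be the small full subcategory on a set of $\lambda$-presentable objects of which every object is a $\lambda$-directed colimit. For a functor $F\colon\mathcal A^{\mathrm{op}}\to\mathrm{Set}$ the \emph{category of elements} $\mathrm{El}(F)$ has as objects the pairs $(A,x)$ with $x\in F(A)$, called the \emph{elements} of $F$, and as morphisms $(A,x)\to(A',x')$ the $u\colon A\to A'$ with $F(u)(x')=x$. We also write $\mathrm{El}(F)$ for the set of elements, suppress the first coordinate, and let $\|F\|$ be the number of elements. Let $\mathcal F$ be the full subcategory of $\mathrm{Set}^{\mathcal A^{\mathrm{op}}}$ on those $F$ that satisfy,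 for all $\alpha<\lambda$:
\begin{itemize}
\item[(F1)] given $x_i\in F(A_i)$ $(i<\alpha)$, there are $A$, $x\in F(A)$ and $u_i\colon A_i\to A$ with $F(u_i)(x)=x_i$ for all $i$;
\item[(F2)] given $u_i\colon A\to A'$ $(i<\alpha)$, $x'\in F(A')$ and $x\in F(A)$ with $F(u_i)(x')=x$ for all $i$, there are $v\colon A'\to A''$ and $x''\in F(A'')$ with $F(v)(x'')=x'$ such that all $vu_i$ are equal.
\end{itemize}
These conditions say that $\mathrm{El}(F)$ is $\lambda$-filtered: fewer than $\lambda$ objects have morphisms to a common object, and fewer than $\lambda$ parallel morphisms are identified by some morphism.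

Recall that every $F$ is the colimit of the diagram $\mathrm{El}(F)\to\mathrm{Set}^{\mathcal A^{\mathrm{op}}}$, $(A,x)\mapsto\mathcal A(-,A)$. Recall also that a functor $H\colon J\to\mathcal D$ is \emph{final} if for every object $x$ of $\mathcal D$ the category of pairs $(p,\,x\to H(p))$ is nonempty and connected, and that precomposition with a final functor does not change colimits. Since $\mathcal K$ is only assumed to have colimits over posets, we replace $\mathrm{El}(F)$ by a poset.

\begin{lemma}\label{lem:final}
For $F\in\mathcal F$ there are a $\lambda$-directed poset $J$ and a final functor $H\colon J\to\mathrm{El}(F)$.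
\end{lemma}

\begin{proof}
Let $\mathcal D=\mathrm{El}(F)$. A \emph{small graph} is a set $S$ of fewer than $\lambda$ objects (vertices) and morphisms between them (edges) of $\mathcal D$. A \emph{cocone} on $S$ is a family $(s_x\colon x\to t)$, indexed by the vertices, with $s_{x'}g=s_x$ for each edge $g\colon x\to x'$. Every small graph has a cocone. By (F1) choose morphisms $r_x\colon x\to y$ to a common object. For each edge $g\colon x\to x'$ choose by (F2) $v_g\colon y\to y_g$ with $v_gr_x=v_gr_{x'}g$, then by (F1) morphisms $w_g\colon y_g\to z$ to a common object, then by (F2) $v\colon z\to t$ such that all $vw_gv_g$ equal one morphism $m\colon y\to t$ (take $m=\mathrm{id}_y$ if there are no edges). With $s_x=mr_x$ we get $s_{x'}g=vw_gv_gr_{x'}g=vw_gv_gr_x=s_x$.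

Let $J$ be the set of quadruples $p=(S,t,s,\beta)$ with $S$ a small graph, $s$ a cocone on $S$ with target $t$, and $\beta<\lambda$. Let $p<p'$ if $\beta<\beta'$ and $S'$ contains $S$, the vertex $t$ and the edges $s_x$. This relation is irreflexive and transitive. Put $H(p)=t$ and $H(p<p')=s'_t\colon t\to t'$. If $p<p'<p''$, then $s'_t$ is an edge of $S''$, so $s''_{t'}s'_t=s''_t$, and $H$ is a functor. Given fewer than $\lambda$ elements $p_i$ of $J$ and a small graph $S_0$, the union $S'$ of $S_0$, the $S_i$, the vertices $t_i$ and the cocone edges of the $p_i$ is a small graph because $\lambda$ is regular; a cocone on $S'$ and an ordinal $\beta'<\lambda$ above all $\beta_i$ give an upper bound $p'$ of the $p_i$ with $S_0\subseteq S'$. So $J$ is $\lambda$-directed. For an object $x$, the quadruple $(\emptyset,x,\emptyset,0)$ with $\mathrm{id}_x$ is a pair as in the definition of finality. Given two pairs $(p_i,\,g_i\colon x\to t_i)$, $i=0,1$, take $p'>p_0,p_1$ such that $S'$ contains $x,g_0,g_1$; then $s'_{t_0}g_0=s'_x=s'_{t_1}g_1$, so the two pairs are connected through $(p',s'_x)$.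
\end{proof}

\begin{lemma}\label{lem:equiv}
The functor $E\colon\mathcal K\to\mathrm{Set}^{\mathcal A^{\mathrm{op}}}$, $EK=\mathcal K(-,K){\restriction}\mathcal A$, is fully faithful, takes values in $\mathcal F$, and every object of $\mathcal F$ is isomorphic to some $EK$. Hence $\mathcal K$ is co-well-powered if $\mathcal F$ is.
\end{lemma}

\begin{proof}
Colimits of presheaves are computed pointwise and the objects of $\mathcal A$ are $\lambda$-presentable, so $E$ preserves $\lambda$-directed colimits. Moreover $EA=\mathcal A(-,A)$ for $A\in\mathcal A$, since $\mathcal A$ is full. Let $(k_d\colon A_d\to K)_d$ be a $\lambda$-directed colimit with $A_d\in\mathcal A$ and connecting maps $a_{dd'}$. By the Yoneda lemma,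
\[
\mathrm{Nat}(EK,EL)\cong\lim_d\mathrm{Nat}(\mathcal A(-,A_d),EL)\cong\lim_d\mathcal K(A_d,L)\cong\mathcal K(K,L),
\]
and for $g\colon K\to L$ both $Eg$ and $g$ correspond to the family $(gk_d)_d$. So $E$ is fully faithful.

To check (F1) for $EK$, let $x_i\colon A_i\to K$ for $i<\alpha$. Each factors through some $k_d$, and by $\lambda$-directedness all factor through one, $x_i=k_du_i$; take $x=k_d$. To check (F2), let $x'u_i=x$ for all $i<\alpha$, and write $x'=k_dv_0$. The morphisms $v_0u_i\colon A\to A_d$ are identified by $k_d$, so by presentability of $A$ and $\lambda$-directedness they are identified by one $a_{dd'}$; take $v=a_{dd'}v_0$ and $x''=k_{d'}$.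

Let $F\in\mathcal F$, take $H\colon J\to\mathrm{El}(F)$ as in Lemma~\ref{lem:final}, and write $H(p)=(A_p,x_p)$. Let $K$ be the colimit of the $\lambda$-directed diagram $(A_p)_{p\in J}$ in $\mathcal K$. Then $EK\cong\operatorname{colim}_{p\in J}\mathcal A(-,A_p)\cong F$.

It follows that $e$ is an epimorphism in $\mathcal K$ if and only if $Ee$ is one in $\mathcal F$, and that $E$ induces an injection from the quotients of $K$ into the quotients of $EK$.
\end{proof}

\subsection{Small subobjects and ultraproducts}

Assume (iii). Let $m=|\mathrm{Mor}\,\mathcal A|+\aleph_0$ and $\mu=(m^{<\lambda}+\lambda)^+$, a regular uncountable cardinal, and let $\kappa$ be as in (iii) for $\mu$. The cardinal $\mu$ exceeds the number of variables and the number of alternatives in the conditions (F1) and (F2). Fix $P\in\mathcal F$ and a cardinal $\chi\ge\kappa+\mu+\|P\|$ with $\chi^{<\lambda}=\chi$, for instance $\chi=2^{\kappa+\mu+\|P\|}$.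

\begin{lemma}\label{lem:sub}
If $F\in\mathcal F$ and $X\subseteq\mathrm{El}(F)$ has cardinality at most $\chi$, then there is a subfunctor $D\subseteq F$ with $D\in\mathcal F$, $X\subseteq\mathrm{El}(D)$ and $\|D\|\le\chi$.
\end{lemma}

\begin{proof}
Define $X_\gamma\subseteq\mathrm{El}(F)$ for $\gamma\le\lambda$. Let $X_0=X$ and take unions at limits. Let $X_{\gamma+1}$ consist of $X_\gamma$, all elements $F(u)(y)$ with $y\in X_\gamma$, and a chosen witness $x$ or $x''$ in $F$ for each instance of (F1) or (F2) whose elements lie in $X_\gamma$. If $|X_\gamma|\le\chi$, there are at most $\chi^{<\lambda}$ instances of (F1) and at most $m^{<\lambda}\cdot\chi$ instances of (F2), so $|X_{\gamma+1}|\le\chi$. Thus $|X_\lambda|\le\lambda\cdot\chi=\chi$, and $X_\lambda$ is the set of elements of a subfunctor $D$. Since $\lambda$ is regular, the fewer than $\lambda$ elements of an instance in $D$ lie in one $X_\gamma$, so a witness lies in $X_{\gamma+1}$.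
\end{proof}

Let $W$ be a $\mu$-complete ultrafilter on a set $Z$ and let $C_z\in\mathcal F$ for $z\in Z$. The sets $C_z(A)$ may be empty, so we use partial functions. Let $C(A)$ be the set of classes $[c]$ of functions $c$ with $\operatorname{dom}c\in W$ and $c(z)\in C_z(A)$, where $c$ and $c'$ are equivalent if $\{z\in\operatorname{dom}c\cap\operatorname{dom}c':c(z)=c'(z)\}\in W$, and let $C(u)[c]=[z\mapsto C_z(u)(c(z))]$. The functor $C$ is the \emph{ultraproduct} of the $C_z$.

\begin{lemma}\label{lem:ultra}
The ultraproduct $C$ belongs to $\mathcal F$.
\end{lemma}

\begin{proof}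
For (F1) let $[c_i]\in C(A_i)$, $i<\alpha<\lambda$. Since $\alpha<\mu$, the set $Z_0$ of $z\in Z$ at which all $c_i$ are defined is in $W$. For $z\in Z_0$ choose witnesses $A^z$, $(u_i^z)_{i<\alpha}$ and $d(z)\in C_z(A^z)$ for the elements $c_i(z)$ of $C_z$. The tuple $(A^z,(u_i^z)_{i<\alpha})$ takes at most $m^{<\lambda}<\mu$ values, so it equals a fixed $(A,(u_i))$ on some $Z_1\in W$, and $C(u_i)[d{\restriction}Z_1]=[c_i]$ for all $i$. For (F2) let $C(u_i)[c']=[c]$ for $i<\alpha$. The set $Z_0$ of $z$ at which $c,c'$ are defined and $C_z(u_i)(c'(z))=c(z)$ for all $i$ is in $W$. For $z\in Z_0$ choose witnesses $v^z$ and $c''(z)$ in $C_z$. There are at most $m<\mu$ values of $v^z$, so $v^z=v$ on some $Z_1\in W$. All $vu_i$ are equal, and $C(v)[c''{\restriction}Z_1]=[c']$.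
\end{proof}

\subsection{The bound}

\begin{lemma}\label{lem:local}
Let $e\colon P\to B$ be an epimorphism in $\mathcal F$ and let $b$ be an element of $B$. There is a subfunctor $D\subseteq B$ with $D\in\mathcal F$, $\|D\|\le\chi$ and $e[P]\cup\{b\}\subseteq\mathrm{El}(D)$ such that any two morphisms $g,h\colon D\to C$ in $\mathcal F$ with $ge=he$ satisfy $g(b)=h(b)$.
\end{lemma}

\begin{proof}
Suppose not. Let $I=\mathrm{El}(B)$ and let $W$ be a $\mu$-complete fine ultrafilter on $\mathcal P_\kappa(I)$. For $x\in\mathcal P_\kappa(I)$ the set $x\cup e[P]\cup\{b\}$ has cardinality at most $\chi$; this is where it matters that $\kappa$ does not depend on $B$. By Lemma~\ref{lem:sub} choose $D_x\subseteq B$ in $\mathcal F$ containing it with $\|D_x\|\le\chi$, and then choose $g_x,h_x\colon D_x\to C_x$ in $\mathcal F$ with $g_xe=h_xe$ and $g_x(b)\ne h_x(b)$. Let $C\in\mathcal F$ be the ultraproduct of the $C_x$. For $y\in B(A)$ let $g(y),h(y)\in C(A)$ be the classes of the functions $x\mapsto g_x(y)$ and $x\mapsto h_x(y)$ on the set $\{x:y\in x\}\in W$. These maps are natural: if $y'=B(u)(y)$, then $g_x(y')=C_x(u)(g_x(y))$ for all $x$ in $\{x:y,y'\in x\}\in W$,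 so $g(y')=C(u)(g(y))$, and the same computation applies to $h$. For $y\in e[P]$ we have $g_x(y)=h_x(y)$ for all $x$, so $ge=he$. On the other hand $g_x(b)\ne h_x(b)$ for all $x$, so $g(b)\ne h(b)$. This contradicts the assumption that $e$ is an epimorphism in $\mathcal F$.
\end{proof}

\begin{proof}[Proof of (iii)$\Rightarrow$(i)]
Let $e\colon P\to B$ be an epimorphism in $\mathcal F$. For each element $b$ of $B$ choose $D_b$ as in Lemma~\ref{lem:local}, with inclusion $\iota_b\colon D_b\to B$, and let $e_b\colon P\to D_b$ be the corestriction of $e$. Suppose that $\sigma\colon D_b\to D_{b'}$ is an isomorphism with $\sigma e_b=e_{b'}$ and $\sigma(b)=b'$. The morphisms $\iota_b$ and $\iota_{b'}\sigma$ from $D_b$ to $B$ satisfy $\iota_be_b=e=\iota_{b'}\sigma e_b$, so they agree at $b$, which means $b=b'$. Thus distinct elements $b$ give nonisomorphic triples $(D_b,e_b,b)$.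

We count triples $(D,P\to D,b)$ with $\|D\|\le\chi$ up to isomorphism. We may take $\mathrm{El}(D)$ to be indexed by a subset of $\chi$ ($2^\chi$ choices). The assignment of an object of $\mathcal A$ to each element and the action of the at most $\chi$ morphisms of $\mathcal A$ can be chosen in at most $\chi^\chi=2^\chi$ ways, the map $P\to D$ in at most $\chi^{\|P\|}\le2^\chi$ ways, and $b$ in at most $\chi$ ways. So there are at most $2^\chi$ types, and $\|B\|\le2^\chi$.

The bound $2^\chi$ depends only on $P$. Up to isomorphism there is only a set of functors $B$ with $\|B\|\le2^\chi$, and each receives a set of morphisms from $P$. So $P$ has a set of quotients, $\mathcal F$ is co-well-powered, and by Lemma~\ref{lem:equiv} so is $\mathcal K$. Together with Sections~\ref{sec:A} and~\ref{sec:fine}, this completes the proof of Theorem~\ref{thm:C}.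
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sc}]
Let $\mu$ be regular and uncountable, let $\kappa\ge\mu$ be strongly compact, and let $I$ be a set. For $y\in\mathcal P_\kappa(I)$ the set $\{x\in\mathcal P_\kappa(I):y\subseteq x\}$ contains $y$, and an intersection of fewer than $\kappa$ sets of this form is again of this form, because $\kappa$ is regular. So these sets generate a $\kappa$-complete filter, which extends to a $\kappa$-complete ultrafilter; this ultrafilter is fine and $\mu$-complete. Thus (iii) holds, hence CWP and (ii) by Theorem~\ref{thm:C}, and PCM by Lemma~\ref{lem:pcm}. If ZFC with a proper class of strongly compact cardinals is consistent, then $\mathrm{ZFC}+\mathrm{PCM}$ is consistent with CWP, and by Theorem~\ref{thm:main} also with its failure.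
\end{proof}

\begin{thebibliography}{9}

\bibitem{AR}
Ad\'amek and Rosick\'y, \emph{Locally Presentable and Accessible Categories}.

\bibitem{Lieberman}
Michael Lieberman, \emph{A category-theoretic characterization of almost measurable cardinals}, arXiv:1809.05953 (2018).

\end{thebibliography}
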